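# Cayley–Bacharach sets and coverings by linear subspaces

## 1. Degree one: a dependent set has a small span

We work over $\mathbb C$ and write $\mathbb P^n=\mathbb P^n_{\mathbb C}$. The condition that governs this talk is the following.

**Definition (Cayley–Bacharach condition).** Let $v\ge 1$. A finite set $\Gamma\subset\mathbb P^n$ satisfies $CB(v)$ if every homogeneous polynomial of degree $v$ that vanishes on all but one point of $\Gamma$ vanishes on all of $\Gamma$.

For example, $v+2$ points on a line satisfy $CB(v)$: a form of degree $v$ restricts to the line as a binary form of degree $v$, and if it vanishes at $v+1$ points it vanishes on the line. On the other hand, $v+1$ points on a line do not satisfy $CB(v)$: the product of $v$ hyperplanes, each passing through exactly one of the first $v$ points and missing the last point, is a form that vanishes at all points but one. A single point never satisfies $CB(v)$, since some form of degree $v$ is nonzero there.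

We start with $v=1$.

**Proposition 1.** Let $\Gamma\subset\mathbb P^n$ be nonempty and satisfy $CB(1)$. If $|\Gamma|\le d+2$, then $\Gamma$ lies in a linear subspace of dimension at most $d$.

**Proof.** Choose a vector $\tilde p\in\mathbb C^{n+1}\setminus 0$ over each $p\in\Gamma$. The condition $CB(1)$ says that no linear form vanishes on $\Gamma\setminus p$ without vanishing at $p$. By linear duality this means $\tilde p\in\langle\tilde q:q\in\Gamma\setminus p\rangle$ for each $p$. In particular the vectors $\tilde p$ are linearly dependent, so they span a space of dimension at most $|\Gamma|-1\le d+1$. Hence the projective span of $\Gamma$ has dimension at most $d$. $\square$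

For instance, four points of $\mathbb P^2$ with no three collinear satisfy $CB(1)$ (a linear form vanishing at three of them is zero), and their span has dimension $2=|\Gamma|-2$.

What changes for larger $v$? Each point of a $CB(v)$ set should now cost more, so we should be allowed about $v$ times as many points and still conclude something about linear subspaces. The precise question is a conjecture of Levinson–Ullery, studied in Soohyun Park, "Matroids satisfying the matroidal Cayley–Bacharach property and ranks of covering flats", arXiv:2203.14953 (2022). Let $v\ge1$ and $1\le d\le n$ be integers, and let $\Gamma\subset\mathbb P^n$ be finite, nonempty, and satisfy $CB(v)$.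

> If $|\Gamma|\le(d+1)v+1$, is $\Gamma$ covered by a union of positive-dimensional linear subspaces $P_1\cup\dots\cup P_k$ with $\sum_{i=1}^k\dim P_i=d$?

Bastianelli–Cortini–De Poi show that if $|\Gamma|\le2v+1$ then $\Gamma$ lies on a line, which is the case $d=1$. Levinson–Ullery have the cases $v\le 2$; $d\le3$; and $d=4$, $v=3$; with additional information on $k$ to which we return in Section 9. The answer is yes in all cases, and the proof below uses none of these results.

## 2. Evaluation vectors and the inequality we would like

Let us repeat the proof of Proposition 1 in degree $v$. Let $S_j$ be the space of forms of degree $j$ on $\mathbb P^n$. Fix a representative $\tilde p\in\mathbb C^{n+1}\setminus0$ of each $p\in\Gamma$, and let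
$$e_j(p)\in S_j^*,\qquad e_j(p)(f)=f(\tilde p).$$
Some coordinate of $\tilde p$ is nonzero, and its $j$-th power is a form not vanishing at $\tilde p$; so $e_j(p)\ne0$.

Recall from linear algebra: for a subspace $W$ of the dual $V^*$ of a finite-dimensional space $V$, a functional $\lambda$ lies in $W$ if and only if $\lambda$ kills every $f\in V$ killed by $W$. With $V=S_v$ this gives
$$CB(v)\iff e_v(p)\in\langle e_v(q):q\in\Gamma\setminus p\rangle\ \text{ for all }p\in\Gamma.\tag{1}$$

For a finite set $T$ of points put $H_T(j)=\dim\langle e_j(p):p\in T\rangle$. This is the value at $j$ of the Hilbert function of $T$. In particular $H_T(1)=\dim\operatorname{span}(T)+1$.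

For example, let $T$ be a set of $N$ points on a line. Then $e_j(p)$, $p\in T$, lives in the dual of the $(j+1)$-dimensional space of binary forms of degree $j$. Any $j+1$ of these functionals are independent, because only the zero form vanishes at $j+1$ points. So $H_T(j)=\min(N,j+1)$.

Now let $\Gamma$ satisfy $CB(v)$ and $|\Gamma|\le(d+1)v+1$, and let $m$ be the dimension of its span. By (1) the vectors $e_v(p)$ are dependent, so $|\Gamma|\ge H_\Gamma(v)+1$. If we knew
$$H_\Gamma(v)\ \ge\ vm+1,\tag{2}$$
then $vm+2\le|\Gamma|\le (d+1)v+1$ would give $m<d+1$, and $\Gamma$ would lie in a single subspace of dimension at most $d$, as for $v=1$. Since $H_\Gamma(1)=m+1$, inequality (2) would follow from the growth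
$$H_\Gamma(j)\ge H_\Gamma(j-1)+m\qquad(2\le j\le v).\tag{3}$$

## 3. Two skew lines against two meeting lines

Inequality (2) is false in general, and so is the conclusion with one subspace. Take $v+2$ points on each of two skew lines $L_1,L_2\subset\mathbb P^3$, say $L_1=\{x_2=x_3=0\}$ and $L_2=\{x_0=x_1=0\}$. Call the two sets $\Gamma_1,\Gamma_2$ and put $\Gamma=\Gamma_1\sqcup\Gamma_2$.

- The set $\Gamma$ satisfies $CB(v)$: a form vanishing on $\Gamma$ except perhaps at one point $p\in\Gamma_i$ vanishes on $\Gamma_i\setminus p$, hence at $p$.
- For $j\ge1$, $\langle e_j(\Gamma_1)\rangle\cap\langle e_j(\Gamma_2)\rangle=0$. Indeed $e_j(p)$ with $p\in L_1$ kills every monomial containing $x_2$ or $x_3$, and with $p\in L_2$ it kills every monomial containing $x_0$ or $x_1$. A functional in both spans kills all monomials.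
- Hence $H_\Gamma(j)=2(j+1)$ for $1\le j\le v$. It grows by $2$ at each step, while $m=3$. So (3) fails for every $j\ge 2$, and (2) fails for $v\ge2$.

For $v=3$ and $d=2$ we have $|\Gamma|=10=(d+1)v+1$, and $\Gamma$ does not lie in a plane. But it is covered by two lines, of total dimension $2=d$, and on each line (2) holds with equality: $H_{\Gamma_i}(v)=v+1$.

So $\Gamma$ has to be cut into pieces before we use (2). Where should we cut? Compare with two lines $L_1,L_2$ in a plane meeting at a point $o$, with a set $\Gamma_i$ of $v+2$ points on each $L_i$, none of them $o$. Each $e_v(\Gamma_i)$ spans the whole $(v+1)$-dimensional space of functionals that factor through restriction to $L_i$, so both spans contain the evaluation at $o$. If $L_1=\{x=0\}$ and $L_2=\{y=0\}$, then $H_\Gamma(v)$ is the dimension of the space of forms of degree $v$ in $x,y,z$ modulo multiples of $xy$. A basis is $z^v$, $x^iz^{v-i}$, $y^iz^{v-i}$ with $1\le i\le v$. So $H_\Gamma(v)=2v+1=vm+1$ with $m=2$: here (2) holds for the whole set, with equality, and no cut is needed.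

What distinguishes the two pictures is whether the spans of the evaluation vectors in degree $v$ meet. That is the criterion for cutting.

## 4. Splitting families and circuits

Let $(w_a)_{a\in E}$ be a finite family of vectors. For $F\subset E$ write $w_F=\{w_a:a\in F\}$.

**Definition (splitting).** The family *splits* if $E=E'\sqcup E''$ with both parts nonempty and $\langle w_{E'}\rangle\cap\langle w_{E''}\rangle=0$.

**Definition (circuit).** A *circuit* is a minimal subset $C\subset E$ such that $(w_a)_{a\in C}$ is linearly dependent.

On a circuit $C$ there is a relation $\sum_{a\in C}c_aw_a=0$, not all $c_a$ zero. All $c_a$ are then nonzero, since otherwise a proper subset of $C$ would be dependent. The relation is unique up to scalar, since from two nonproportional ones we could form a nonzero relation with one coefficient equal to zero.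

For example, let $T$ be a set of $v+2$ points on a line. The vectors $e_v(p)$, $p\in T$, span a space of dimension $v+1$ and any $v+1$ of them are independent, so $T$ is a circuit in degree $v$. A circuit with at least two elements does not split: if $C=C'\sqcup C''$ with spans meeting in $0$, then from $\sum_{C'}c_aw_a=-\sum_{C''}c_aw_a$ both sides vanish, and the proper subset $C'$ is dependent. In degree $v+1$ the same $v+2$ vectors are independent, so the family splits. Raising the degree makes splitting easier.

The same argument shows that, if a family splits as $E'\sqcup E''$, no circuit meets both parts. In the example of two meeting lines, $\Gamma_1$ and $\Gamma_2$ are circuits in degree $v$, so the only possible splitting is $\Gamma_1\sqcup\Gamma_2$; since both spans contain evaluation at $o$, that family does not split. We need the converse: if a family does not split, then circuits cross every cut.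

**Lemma 1 (relations come from circuits).** Every linear relation among the $w_a$ is a sum of relations, each supported on a circuit contained in the support of the given relation.

**Proof.** We induct on the size of the support $X$ of the relation $\alpha=(\alpha_a)$. If $X=\emptyset$, the empty sum works. Otherwise $w_X$ is dependent, so $X$ contains a circuit $C$, with relation $\gamma$. Pick $b\in C$. Then $\alpha-\frac{\alpha_b}{\gamma_b}\gamma$ is a relation with support inside $X\setminus b$, to which induction applies. $\square$

**Lemma 2 (crossing circuits).** If $(w_a)_{a\in E}$ does not split and $\emptyset\ne E'\subsetneq E$, then some circuit meets both $E'$ and $E\setminus E'$.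

**Proof.** Let $E''=E\setminus E'$ and suppose every circuit lies in $E'$ or in $E''$. By Lemma 1 every relation is a sum of relations supported in $E'$ and relations supported in $E''$, so the $E'$-part of every relation is itself a relation. If a vector lies in $\langle w_{E'}\rangle\cap\langle w_{E''}\rangle$, write it as $\sum_{E'}\alpha_aw_a=\sum_{E''}\beta_aw_a$. The difference is a relation with $E'$-part $\sum_{E'}\alpha_aw_a$, which is therefore $0$. So the intersection is $0$ and the family splits, a contradiction. $\square$

## 5. A rank inequality for tensors

Our goal is the growth (3) for families that do not split. The bridge from degree $j-1$ to degree $j$ is multiplication of forms. For $j\ge 2$ the map $S_{j-1}\otimes S_1\to S_j$ is surjective, because every monomial of degree $j$ is a product of a monomial of degree $j-1$ and a variable. Dually, $\lambda\mapsto(f\otimes g\mapsto\lambda(fg))$ is an injection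
$$S_j^*\hookrightarrow S_{j-1}^*\otimes S_1^*,\qquad e_j(p)\mapsto e_{j-1}(p)\otimes e_1(p),\tag{4}$$
because $(fg)(\tilde p)=f(\tilde p)g(\tilde p)$. So (3) is a statement about vectors $w_a=u_a\otimes z_a$: we want
$$\dim\langle w_E\rangle\ge\dim\langle u_E\rangle+\dim\langle z_E\rangle-1.$$
This needs the family not to split: for two tensors with $u_1,u_2$ independent and $z_1,z_2$ independent the left side is $2$ and the right side is $3$.

The obvious plan is to build up $E$ one element at a time. It stops at once. Take $u_a=z_a=(1,a)\in\mathbb C^2$ for four distinct numbers $a$. The $w_a$ are (up to identification) evaluations of binary quadratic forms at four points, so they form one circuit, the family does not split, and the inequality reads $3\ge2+2-1$. But every two-element subfamily violates it, since $2<3$. The inequality is not inherited by intermediate subsets: adding a single element can raise both $\dim\langle u\rangle$ and $\dim\langle z\rangle$ by one, while it raises $\dim\langle w\rangle$ by at most one.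

What works is to add a batch at a time, the batch being the part of a crossing circuit that sticks out, chosen as small as possible. In the example we start from one element, the only circuit is all of $E$, and the batch $D$ has three elements: $\dim\langle w\rangle$ rises by $2=|D|-1$, and $\dim\langle u\rangle+\dim\langle z\rangle$ rises by $1+1=|D|-1$. The proof shows that this balance always holds. Two pieces of linear algebra go into it.

First, if $A,B$ are subspaces of a vector space $U$ with $A\cap B=0$, then for every $Z$
$$(A\otimes Z)\cap(B\otimes Z)=0\quad\text{in }U\otimes Z.\tag{5}$$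
Indeed, with a basis $(y_i)$ of $Z$ every element of $U\otimes Z$ is uniquely $\sum x_i\otimes y_i$, and it lies in $A\otimes Z$ exactly when all $x_i\in A$; likewise for $B$.

**Lemma 3 (a relation among tensors limits both factors).** Let $D$ be a finite set, $u_a\in U$, $y_a\in Y$ $(a\in D)$ vectors in finite-dimensional spaces, and suppose $\sum_{a\in D}c_a\,u_a\otimes y_a=0$ with all $c_a\ne0$. Then $\dim\langle u_D\rangle+\dim\langle y_D\rangle\le|D|$.

**Proof.** Choose $A\subset D$ such that $u_A$ is a basis of $\langle u_D\rangle$. Let $\varphi$ be a linear functional on $Y$ that vanishes on $y_b$ for all $b\in D\setminus A$. Applying $\mathrm{id}\otimes\varphi$ to the relation gives $\sum_{a\in A}c_a\varphi(y_a)u_a=0$. Since $u_A$ is independent and $c_a\neq0$, we get $\varphi(y_a)=0$ for all $a\in A$. So every functional that vanishes on $y_{D\setminus A}$ vanishes on $y_D$, that is, $\langle y_D\rangle=\langle y_{D\setminus A}\rangle$. Hence $\dim\langle y_D\rangle\le|D|-|A|=|D|-\dim\langle u_D\rangle$. $\square$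

**Lemma 4 (rank inequality).** Let $u_a\in U$, $z_a\in Z$ ($a\in E$, $E\ne\emptyset$ finite) be nonzero vectors in finite-dimensional spaces, and let $w_a=u_a\otimes z_a$. If $(w_a)_{a\in E}$ does not split, then
$$\dim\langle w_E\rangle\ \ge\ \dim\langle u_E\rangle+\dim\langle z_E\rangle-1.$$

This is close in spirit to the splitting theorem of Lovitz–Petrov ("A generalization of Kruskal's theorem on tensor decomposition", Forum Math. Sigma 2023); everything we need is proved here.

**Proof.** For $F\subset E$ let $r(F),r_u(F),r_z(F)$ be the dimensions of $\langle w_F\rangle,\langle u_F\rangle,\langle z_F\rangle$. We construct an increasing chain of subsets of $E$, from a singleton to $E$, each satisfying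
$$r(F)\ge r_u(F)+r_z(F)-1.\tag{6}$$

**Step 1: start of the chain, and choice of the batch.** A singleton satisfies (6), since the vectors are nonzero and $1\ge1+1-1$. Now let $\emptyset\ne E'\subsetneq E$ satisfy (6). By Lemma 2 some circuit of $(w_a)$ meets both $E'$ and $E\setminus E'$. Among all such circuits choose $C$ for which $D:=C\setminus E'$ has the smallest size. Then $\emptyset\ne D\subsetneq C$. It suffices to show that $E'\cup D$ satisfies (6).

**Step 2: the left side of (6) rises by at least $|D|-1$.** The purpose of the minimal choice is that a circuit sticking out as little as possible makes all but one of the new vectors independent of the old ones. We claim that for every proper subset $D'\subsetneq D$ the vectors $w_{D'}$ are linearly independent modulo $\langle w_{E'}\rangle$. Suppose not. Then there is a relation supported in $E'\cup D'$ with a nonzero coefficient at some $b\in D'$. By Lemma 1 it is a sum of relations on circuits contained in $E'\cup D'$, and at least one of these circuits, say $C'$, contains $b$.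

- If $C'\cap E'\ne\emptyset$, then $C'$ meets both $E'$ and its complement, and $|C'\setminus E'|\le|D'|<|D|$. This contradicts the choice of $C$.
- If $C'\cap E'=\emptyset$, then $C'\subset D'\subsetneq C$ is dependent. This contradicts that $C$ is a circuit.

Taking $D'$ with $|D'|=|D|-1$ we get
$$r(E'\cup D)\ge r(E')+|D|-1.\tag{7}$$

**Step 3: the right side of (6) rises by at most $|D|$.** Put $U'=\langle u_{E'}\rangle$, $Z'=\langle z_{E'}\rangle$,
$$\Delta_u=r_u(E'\cup D)-r_u(E'),\qquad\Delta_z=r_z(E'\cup D)-r_z(E').$$
So $\Delta_u$ is the dimension of the image of $\langle u_D\rangle$ in $U/U'$, and $\Delta_z$ that of the image of $\langle z_D\rangle$ in $Z/Z'$; write $\bar z_a$ for the class of $z_a$ in $Z/Z'$. Let $\sum_{a\in C}c_a\,u_a\otimes z_a=0$ be the relation on $C$, with all $c_a\ne0$. In $U\otimes(Z/Z')$ the terms with $a\in C\cap E'$ disappear, and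
$$\sum_{a\in D}c_a\,u_a\otimes\bar z_a=0.$$
Lemma 3 gives
$$\dim\langle u_D\rangle+\Delta_z\le|D|.\tag{8}$$
Since $\Delta_u\le\dim\langle u_D\rangle$, we have $\Delta_u+\Delta_z\le|D|$. This is one too many.

**Step 4: equality in Step 3 is impossible.** Suppose $\Delta_u+\Delta_z=|D|$. By (8), $\dim\langle u_D\rangle\le|D|-\Delta_z=\Delta_u\le\dim\langle u_D\rangle$. So $\langle u_D\rangle\to U/U'$ is injective, that is, $\langle u_D\rangle\cap U'=0$. Now
$$\sum_{a\in D}c_aw_a=-\sum_{a\in C\cap E'}c_aw_a\ \in\ (\langle u_D\rangle\otimes Z)\cap(U'\otimes Z)=0$$
by (5). So $w_D$ is linearly dependent. But $\emptyset\neq D\subsetneq C$ and $C$ is a circuit, a contradiction. Hence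
$$\Delta_u+\Delta_z\le|D|-1.\tag{9}$$

**Step 5: conclusion.** By (7), by (6) for $E'$, and by (9),
$$r(E'\cup D)\ge r_u(E')+r_z(E')-1+|D|-1\ge r_u(E'\cup D)+r_z(E'\cup D)-1.$$
So $E'\cup D\supsetneq E'$ satisfies (6). Since $E$ is finite, iterating reaches $E$. $\square$

## 6. Linear growth of the Hilbert function when nothing splits

**Lemma 5.** Let $T\subset\mathbb P^n$ be a nonempty finite set whose span has dimension $m$. If $(e_v(p))_{p\in T}$ does not split, then $H_T(v)\ge vm+1$.

**Proof.** We want to apply Lemma 4 in each degree $j$ with $2\le j\le v$, so we first need the hypothesis in all those degrees.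

**Step 1: not splitting passes to lower degrees.** Let $2\le j\le v$; we show that if $(e_{j-1}(p))_{p\in T}$ splits, then so does $(e_j(p))_{p\in T}$. Let $T=T'\sqcup T''$ with both parts nonempty and $\langle e_{j-1}(T')\rangle\cap\langle e_{j-1}(T'')\rangle=0$. Under the injection (4), the spans of $e_j(T')$ and $e_j(T'')$ lie in $\langle e_{j-1}(T')\rangle\otimes S_1^*$ and $\langle e_{j-1}(T'')\rangle\otimes S_1^*$, which meet in $0$ by (5). So the family in degree $j$ splits. Consequently, since $(e_v(p))_{p\in T}$ does not split, $(e_j(p))_{p\in T}$ does not split for any $1\le j\le v$.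

**Step 2: the growth.** For $2\le j\le v$ apply Lemma 4 with $u_p=e_{j-1}(p)$ and $z_p=e_1(p)$, which are nonzero. By (4), $w_p=u_p\otimes z_p$ is the image of $e_j(p)$ under an injection, so $(w_p)$ does not split and spans a space of dimension $H_T(j)$. We get
$$H_T(j)\ge H_T(j-1)+H_T(1)-1=H_T(j-1)+m.$$
Since $H_T(1)=m+1$, induction gives $H_T(v)\ge m+1+(v-1)m=vm+1$. $\square$

## 7. Cutting a Cayley–Bacharach set into unsplittable parts

**Theorem A.** Let $v\ge1$ and let $\Gamma\subset\mathbb P^n$ be a nonempty finite set satisfying $CB(v)$. Then $\Gamma$ has a partition $\Gamma=\Gamma_1\sqcup\dots\sqcup\Gamma_k$ such that, writing $P_i$ for the linear span of $\Gamma_i$ and $n_i=\dim P_i$: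

- each $\Gamma_i$ satisfies $CB(v)$ and $n_i\ge1$;
- $|\Gamma_i|\ge vn_i+2$ for all $i$. Hence $|\Gamma|\ge v\sum_in_i+2k$.

**Proof.**

**Step 1: choice of the partition.** We cut as long as something splits. Consider all partitions of $\Gamma$ into nonempty parts with
$$\langle e_v(\Gamma)\rangle=\bigoplus_i\langle e_v(\Gamma_i)\rangle.\tag{10}$$
The trivial partition is one of them. Choose one, $\Gamma=\Gamma_1\sqcup\dots\sqcup\Gamma_k$, with $k$ maximal. Then no family $(e_v(p))_{p\in\Gamma_i}$ splits: a splitting of it would write $\langle e_v(\Gamma_i)\rangle$ as a direct sum of the spans of two nonempty parts, and (10) would hold for a partition with $k+1$ parts.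

**Step 2: each part satisfies $CB(v)$ and has positive-dimensional span.** Let $p\in\Gamma_i$. By (1), $e_v(p)$ is a linear combination of the $e_v(q)$ with $q\in\Gamma\setminus p$. Comparing components in the $i$-th summand of (10) gives $e_v(p)\in\langle e_v(q):q\in\Gamma_i\setminus p\rangle$. So $\Gamma_i$ satisfies $CB(v)$ by (1). If $\Gamma_i$ were $\{p\}$, this would say $e_v(p)=0$, which is false. So $|\Gamma_i|\ge2$ and $n_i\ge1$.

**Step 3: each part is large.** By Step 2 the vectors $e_v(p)$, $p\in\Gamma_i$, are linearly dependent, so $|\Gamma_i|\ge H_{\Gamma_i}(v)+1$. Since they do not split, Lemma 5 gives $H_{\Gamma_i}(v)\ge vn_i+1$. Thus $|\Gamma_i|\ge vn_i+2$, and summing over $i$ gives $|\Gamma|\ge v\sum n_i+2k$. $\square$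

**Corollary (the conjecture).** Let $v\ge 1$ and $1\le d\le n$ be integers, and let $\Gamma\subset\mathbb P^n$ be a nonempty finite set satisfying $CB(v)$ with $|\Gamma|\le(d+1)v+1$. Then $\Gamma$ is covered by positive-dimensional linear subspaces whose dimensions sum to $d$.

**Proof.** Take the $P_i$ of Theorem A and put $s=\sum n_i$. Then $vs+2k\le(d+1)v+1$ and $k\ge1$, so $vs\le(d+1)v-1$. Hence $s<d+1$, that is, $s\le d$. If the sum of the dimensions is less than $d$, then $\dim P_1<d\le n$, so $P_1\ne\mathbb P^n$ and we may replace it by a larger subspace of dimension one more. Repeat until the sum equals $d$. $\square$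

For $d=1$ we get $s=1$, so $k=1$ and $P_1$ is a line. For $v+2$ points on each of two skew lines, the decomposition of Section 3 is the one that the proof finds: (10) holds for $\Gamma_1\sqcup\Gamma_2$, and each $\Gamma_i$ is a circuit in degree $v$, so nothing splits further.

**Remark (other fields, Hilbert function).** The proof uses the definition of $CB(v)$, linear duality, surjectivity of multiplication, and linear algebra of tensors. None of it depends on the field. So Theorem A and the Corollary hold over any field, for finite sets of rational points. Moreover (10) and Lemma 5 give $H_\Gamma(v)=\sum_iH_{\Gamma_i}(v)\ge v\sum_in_i+k$.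

## 8. Points on rational normal curves: sharpness of the bounds

Recall that a rational normal curve of degree $m\geq 1$ in $\mathbb P^m$ is, up to a choice of coordinates, the image of $\mathbb P^1$ under $[x:y]\mapsto[x^m:x^{m-1}y:\dots:y^m]$; for $m=1$ it is the line $\mathbb{P}^1$ itself. A form of degree $v$ restricts to it as a binary form of degree $vm$, and linear forms on $\mathbb P^m$ restrict isomorphically onto binary forms of degree $m$. Only the zero binary form of degree $m$ vanishes at $m+1$ distinct points, so any $m+1$ distinct points of the curve are linearly independent. We draw two consequences.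

- A set of $vm+2$ points on the curve satisfies $CB(v)$: a form of degree $v$ vanishing at $vm+1$ of them restricts to zero on the curve.
- A linear subspace of dimension $r<m$ contains at most $r+1$ points of the curve: $r+2\le m+1$ points would be independent and span a space of dimension $r+1$. (With $r=-1$ for the empty subspace this is also true.)

**Proposition 2 (Theorem A is sharp for all data).** Let $v,k\ge1$ and $n_1,\dots,n_k\ge1$, and put $s=\sum n_i$. Choose subspaces $P_i\cong\mathbb P^{n_i}$ of $\mathbb P^{s+k-1}$ in direct-sum position, meaning that the corresponding vector subspaces form a direct sum. Let $\Gamma_i$ be a set of $vn_i+2$ points on a rational normal curve of degree $n_i$ in $P_i$ (a line if $n_i=1$). Then $\Gamma=\bigsqcup\Gamma_i$ satisfies $CB(v)$, the span of $\Gamma_i$ is $P_i$, and $|\Gamma|=v\sum n_i+2k$.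

**Proof.** Such $P_i$ exist because $\sum(n_i+1)=s+k$. Each $\Gamma_i$ satisfies $CB(v)$ as we just saw. Hence so does $\Gamma$: a form vanishing on $\Gamma\setminus p$ with $p\in\Gamma_i$ vanishes on $\Gamma_i\setminus p$, hence at $p$. Any $n_i+1$ points of $\Gamma_i$ are independent and $|\Gamma_i|\ge n_i+1$, so $\Gamma_i$ spans $P_i$. The count is clear. So this partition satisfies the conclusions of Theorem A, with equality in the bounds. $\square$

**Proposition 3 (the bound $(d+1)v+1$ is sharp for $v\ge2$, $n\ge d+1$).** Let $d\geq 1$, $v\ge2$ and $n\ge d+1$. There is a set of $(d+1)v+2$ points in $\mathbb P^n$ that satisfies $CB(v)$ and is not covered by positive-dimensional subspaces with dimensions summing to $d$.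

**Proof.** Take $(d+1)v+2$ points on a rational normal curve of degree $d+1$ in some $\mathbb P^{d+1}\subset\mathbb P^n$. They satisfy $CB(v)$. Let $Q_1,\dots,Q_l$ be positive-dimensional with $\sum\dim Q_j=d$. Then $l\le d$. Since $Q_j\cap\mathbb P^{d+1}$ has dimension at most $\dim Q_j<d+1$, it contains at most $\dim Q_j+1$ of the points. So the union contains at most $d+l\le2d$ of them, and $2d<(d+1)v+2$. $\square$

**Proposition 4 (the case $v=1$).** For $v=1$ and given $d\geq 1$, the optimal bound on $|\Gamma|$ that is valid for all $n\ge d$ is $\max(2d,3)$.

**Proof.** A nonempty set satisfying $CB(1)$ has at least two points. Any set with $2\le|\Gamma|\le2d$ can be divided into at most $d$ groups of at most two points. Put a line through each group, and add arbitrary lines until there are $d$. For $d=1$, the bound $3=(d+1)\cdot 1+1$ is the Corollary. So $\max(2d,3)$ points are allowed.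

Conversely, let $d\ge2$ and take $2d+1$ points in linearly general position in $\mathbb P^{2d-1}$, so that any $2d$ of them are independent. A linear form vanishing at $2d$ of them is zero, so they satisfy $CB(1)$. Let $Q_1,\dots,Q_l$ be positive-dimensional with $\sum\dim Q_j=d$. Each $Q_j$ has dimension at most $d<2d-1$, so it contains at most $\dim Q_j+1$ of the points, and the union contains at most $d+l\le2d$. For $d=1$ take four points of $\mathbb P^2$, no three collinear; they satisfy $CB(1)$, and they do not lie on a line. $\square$

## 9. How many subspaces are needed

Proposition 1 used one subspace, while two skew lines need two. To count subspaces in general, put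
$$K(d,v)=\max_{0\le t\le d-1}\Big[\min\Big(d-t,\ \Big\lfloor\tfrac{(t+1)v+1}{2}\Big\rfloor\Big)-t\Big].\tag{11}$$
Here $t$ stands for the slack $d-\sum n_i$ in the Corollary. A unit of slack can be spent to merge two subspaces into one.

**Theorem B.** In the Corollary one can take at most $K(d,v)$ subspaces. If $n\ge2d-1$, this is optimal: some $\Gamma\subset\mathbb P^n$ satisfying $CB(v)$ with $|\Gamma|\le(d+1)v+1$ cannot be covered by fewer than $K(d,v)$ positive-dimensional subspaces with dimensions summing to $d$.

**Proof.**

**Step 1: the number of parts in Theorem A is limited by the slack.** Take $P_1,\dots,P_k$ from Theorem A and write $s=\sum n_i=d-t$. Since $1\le s\le d$ (see the proof of the Corollary), $0\le t\le d-1$. Since $n_i\ge1$, $k\le s=d-t$. From $v(d-t)+2k\le(d+1)v+1$ we get $2k\le(t+1)v+1$. Hence $k-t\le K(d,v)$. Also $K(d,v)\ge1$, because the term $t=0$ is $\min(d,\lfloor(v+1)/2\rfloor)\ge1$.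

**Step 2: merging.** We use up the slack to lower the number of subspaces. The join of two subspaces of dimensions $a,b$ has dimension at most $a+b+1$. So replacing two of our subspaces by their join lowers the number by $1$ and raises the total dimension by at most $1$. Doing this $\min(t,k-1)$ times gives $k-\min(t,k-1)=\max(1,k-t)\le K(d,v)$ subspaces, of total dimension at most $s+t=d$. Enlarge one of them as in the proof of the Corollary until the total is $d$. This proves the first claim.

**Step 3: the extremal set.** Let $n\ge2d-1$, let $t$ attain the maximum in (11), and put
$$s=d-t,\qquad k=\min\big(d-t,\lfloor((t+1)v+1)/2\rfloor\big),$$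
so that $k\ge1$ and $k-t=K(d,v)$. Since $k\le s$, we can choose $n_1,\dots,n_k\ge1$ with sum $s$. Let $\Gamma$ be the set of Proposition 2 for these data, inside a $\mathbb P^{s+k-1}\subset\mathbb P^n$. This is possible because $s+k-1\le2s-1\le2d-1\le n$. It satisfies $CB(v)$, and
$$|\Gamma|=vs+2k\le v(d-t)+(t+1)v+1=(d+1)v+1.$$

**Step 4: every admissible covering of it has at least $K(d,v)$ members.** We count dimensions of the intersections $Q_j\cap P_i$ in two ways. Let positive-dimensional subspaces $Q_1,\dots,Q_l$ cover $\Gamma$ with $\sum\dim Q_j=d$, and put $m_{ij}=\dim(Q_j\cap P_i)\ge-1$. For fixed $j$, the vector subspaces belonging to the $Q_j\cap P_i$ form a direct sum inside that of $Q_j$, so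
$$\sum_i(m_{ij}+1)\le\dim Q_j+1.\tag{12}$$
For fixed $i$ we claim
$$\sum_j(m_{ij}+1)\ge n_i+1.\tag{13}$$
If some $Q_j\supset P_i$, that one term equals $n_i+1$. Otherwise $m_{ij}<n_i$ for all $j$, so $Q_j\cap P_i$ contains at most $m_{ij}+1$ points of $\Gamma_i$ (Section 8). Since the $Q_j$ cover $\Gamma_i$, the sum is at least $|\Gamma_i|=vn_i+2\ge n_i+1$. Summing (12) over $j$ and (13) over $i$ gives
$$d+l\ \ge\ \sum_{i,j}(m_{ij}+1)\ \ge\ \sum_i(n_i+1)=s+k.$$
So $l\ge s+k-d=k-t=K(d,v)$. $\square$

Let us evaluate (11) in small cases and compare with the results quoted in Section 1.

- For $v=1$, the term $t=0$ is $\min(d,1)=1$, and for $t\ge1$ the term is at most $\lfloor t/2\rfloor+1-t\le0$. So $K(d,1)=1$.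
- For $v=2$, $\lfloor(2t+3)/2\rfloor=t+1$, so every term is at most $1$, and $K(d,2)=1$.
- For $d\le2$, the term $t=0$ is at most $2$, and for $t=1$ the term is at most $d-2\le0$. So $K(d,v)\le2$.
- For $d=4$, $v=3$, the terms for $t=0,1,2,3$ are $\min(4,2)=2$, $\min(3,3)-1=2$, $\min(2,5)-2=0$, $\min(1,6)-3=-2$. So $K(4,3)=2$.
- For $d=3$, the term $t=0$ is $\min(3,\lfloor(v+1)/2\rfloor)$, the term $t=1$ is at most $1$ and the term $t=2$ is negative. So $K(3,v)\le2$ for $v\le4$, but $K(3,v)=3$ for $v\ge5$.

The results quoted from Levinson–Ullery include that one can take $k=1$ for $v\le2$, that one can take $k\le2$ for $d=4$, $v=3$, and that one can take $k\le2$ for all $v$ and $d\le3$. The last clause, read literally, fails for $d=3$ and $v\ge5$ when $n$ is large enough ($n\ge5$ suffices). Here is the example explicitly. Put $v+2$ points on each of three lines in direct-sum position in $\mathbb P^5$. By Proposition 2 this set satisfies $CB(v)$, and it has $3v+6\le4v+1$ points because $v\ge5$; for $v=5$ both numbers are $21$.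

Suppose at most two subspaces of total dimension $3$ cover it. A single $\mathbb P^3$ cannot, because it would contain two points of each of the three lines, hence the lines, which span $\mathbb P^5$. Consider then a plane and a line. Each of our three lines carries at least $7$ of the points, and a component that does not contain it meets it in at most one point; so each of the three lines lies in the plane or in the line component. The line component contains at most one of them, so the plane contains two of them. But two lines in a plane meet, while ours are disjoint. So three subspaces are needed, and the three lines themselves, of total dimension $3$, do the job. The existence statement of the conjecture is not affected.
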